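# A shortcut around a non-separating curve: pants graphs and totally geodesic images

## 1. Four moves on a torus, five on a sphere

Take the torus $\mathbb T=\mathbb R^2/\mathbb Z^2$ with coordinates $(s,v)$ and remove four small open discs centered at $(\frac{2i-1}{8},\frac12)$, $i\in\mathbb Z/4$. What remains is a surface $\Sigma$ of genus one with four boundary components ("holes") $b_1,b_2,b_3,b_4$, arranged in a horizontal ring. All indices are taken mod 4. Let $\alpha_i=\{s=\frac{i-1}{4}\}$, a vertical curve lying between $b_{i-1}$ and $b_i$, and let $c=\{v=0\}$, a horizontal curve that misses all holes.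

The four curves $H=\{\alpha_1,\alpha_2,\alpha_3,\alpha_4\}$ cut $\Sigma$ into four annuli, each with one hole, that is, into four pairs of pants. An *elementary move* frees one curve of such a decomposition, keeps the others, and puts in the freed piece another curve that meets the old one as few times as possible. Free $\alpha_1$: the piece containing it is the annulus between $\alpha_4$ and $\alpha_2$ with the holes $b_4,b_1$, a four-holed sphere. In it, let $x_1$ be the boundary of a neighborhood of $b_4$, $b_1$ and the horizontal segment joining them through $\alpha_1$. It meets $\alpha_1$ twice, and two is the minimum for distinct curves in a four-holed sphere. So $\alpha_1\to x_1$ is a move. In general let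

* $x_i$ be the boundary of a neighborhood of $b_{i-1}\cup b_i$ and the horizontal segment at $v=\frac12$ joining them through $\alpha_i$.

So $x_1,x_2,x_3,x_4$ enclose $\{b_4,b_1\},\{b_1,b_2\},\{b_2,b_3\},\{b_3,b_4\}$ respectively. The moves $\alpha_1\to x_1$ and $\alpha_3\to x_3$ take place in different halves of the torus, so they may be done one after the other, and likewise $\alpha_2\to x_2$ and $\alpha_4\to x_4$. Reading the first two moves backwards, we get a path of **four** moves
$$\{x_1,\alpha_2,x_3,\alpha_4\}\to\{\alpha_1,\alpha_2,x_3,\alpha_4\}\to H\to\{\alpha_1,x_2,\alpha_3,\alpha_4\}\to\{\alpha_1,x_2,\alpha_3,x_4\}$$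
from a decomposition containing $x_1,x_3$ to one containing $x_2,x_4$.

Now cut $\Sigma$ along $c$. The result $X$ is the annulus $S^1\times[0,1]$ minus four discs: a sphere with six holes $c_+,c_-,b_1,\dots,b_4$, where $c_+$ is the upper boundary circle. The curves $x_i$ survive, while each $\alpha_i$ becomes an arc from $c_-$ to $c_+$ and is no longer available. Let us carry $x_1,x_3$ to $x_2,x_4$ inside $X$, where a pants decomposition consists of three curves. Let $e$ be the boundary of a neighborhood of $c_+$, $b_3$ and the vertical segment joining them. Let $k$ be the boundary of a neighborhood of the chain $c_+,b_3,b_2$ (the vertical segment, then the horizontal one), let $k'$ be the same for the chain $c_+,b_3,b_4$, and let $u_1$ be the boundary of a neighborhood of the horizontal chain $b_4,b_1,b_2$. Then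
$$\{x_1,x_3,k\}\to\{x_1,e,k\}\to\{x_1,e,u_1\}\to\{x_2,e,u_1\}\to\{x_2,e,k'\}\to\{x_2,x_4,k'\}$$
is a path of **five** moves. In each exchange the two neighborhoods overlap only in a disc around one hole ($b_3,b_2,b_1,b_4,b_3$ in turn), so the exchanged curves meet twice. They separate the holes differently, so they are distinct. All the other pairs in each triple are nested or far apart.

Adding $c$ to each triple turns the second path into a path of pants decompositions of $\Sigma$ that all contain $c$. The first path never contains $c$, because at each of its vertices some $\alpha_i$ is present and $\alpha_i$ meets $c$. The two paths have different ends, so nothing has been compared yet. But a question has appeared: if two pants decompositions of $\Sigma$ both contain $c$, can it be shorter to give up $c$ on the way?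

## 2. The pants graph, totally geodesic images, and the two theorems

Let $\Sigma_{g,r}$ denote the compact orientable surface of genus $g$ with $r$ boundary components (holes). Its *complexity* is $3g-3+r$, assumed positive. A *curve* is an isotopy class of essential, non-peripheral simple closed curves, and a *multicurve* is a set of pairwise disjoint, pairwise non-isotopic curves. Write $i(\cdot,\cdot)$ for geometric intersection number. We say that $\gamma,\gamma'$ *cross* if $i(\gamma,\gamma')>0$, and that they are *disjoint* if $i(\gamma,\gamma')=0$ **and** $\gamma\ne\gamma'$.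

**Definition (pants graph).** The vertices of $\mathcal P(\Sigma)$ are the pants decompositions, i.e. the maximal multicurves (they have $3g-3+r$ curves). Two are joined by an edge when they differ by an elementary move: one curve $\alpha$ is replaced by $\beta$, all others are kept, and $\alpha,\beta$ intersect minimally inside the component of the complement of the kept curves that contains them. That component is a one-holed torus (minimal intersection one) or a four-holed sphere (minimal intersection two). Edges have length one, and $d_\Sigma$ is the resulting metric.

**Definition.** A subgraph $Y\subset\mathcal P$ is *totally geodesic* if every geodesic of $\mathcal P$ joining two vertices of $Y$ is contained in $Y$. A *simplicial embedding* $\phi:\mathcal P(\Sigma_1)\to\mathcal P(\Sigma_2)$ is an injective map on vertices that sends adjacent vertices to adjacent vertices.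

The question comes from José L. Estévez, "Large flats in the pants graph", arXiv:1306.3170 (2013).

**Conjecture.** Given two compact and orientable surfaces $\Sigma_1$ and $\Sigma_2$, each of positive complexity, the image of a simplicial embedding $\phi:\mathcal P(\Sigma_1)\to\mathcal P(\Sigma_2)$ is totally geodesic.

The conjecture is false, and the counterexample is the situation of Section 1.

**Theorem 1.** Let $c\subset\Sigma=\Sigma_{1,4}$ be non-separating and let $X\cong\Sigma_{0,6}$ be $\Sigma$ cut along $c$. Then $\phi:\mathcal P(X)\to\mathcal P(\Sigma)$, $\phi(P)=P\cup\{c\}$, is a simplicial embedding whose image is not totally geodesic. Moreover there is a constant $C_1$ such that for every $K\ge2$ there are vertices $P,P'$ with $d_\Sigma(\phi P,\phi P')\le4K+2C_1$ and $d_X(P,P')\ge\frac{13}{3}(K-1)$.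

**Theorem 2.** Let $n\ge6$ and suppose a component of $\Sigma_2$ cut along a (possibly empty) multicurve is a $\Sigma_{1,n-2}$. Then some simplicial embedding $\mathcal P(\Sigma_{0,n})\to\mathcal P(\Sigma_2)$ has an image that is not totally geodesic. With $n=6$ this applies to every $\Sigma_2$ of genus $\ge1$ with $\chi(\Sigma_2)\le-4$.

Theorem 1 alone disproves the conjecture. Nothing is claimed about the remaining targets (planar $\Sigma_2$, or genus $\ge1$ and $\chi(\Sigma_2)\ge-3$).

We shall use the following textbook facts freely. Curves can be realized simultaneously by geodesics of a hyperbolic metric; these are in minimal position, and two curves in minimal position bound no empty bigon (bigon criterion). Disjoint isotopic essential curves cobound an annulus. A pair of pants contains no essential non-peripheral curve, and contains exactly one isotopy class of arcs joining two given distinct boundary components (endpoints may glide). A Dehn twist $T_x$ fixes every curve $\gamma$ with $i(\gamma,x)=0$; twists about disjoint curves commute; mapping classes act on $\mathcal P(\Sigma)$ by automorphisms. Finally, $\mathcal P(\Sigma)$ is connected (Hatcher–Thurston).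

The first lemma says that $\phi$ is what it should be, and turns total geodesicity into a test on distances. It is stated in the generality needed for Theorem 2.

**Lemma 3.** Let $M$ be a multicurve in a surface $S$ such that $S$ cut along $M$ consists of one component $Z$ of positive complexity and, possibly, pairs of pants. Then $P\mapsto P\cup M$ is a simplicial embedding $\mathcal P(Z)\to\mathcal P(S)$. Its image is spanned by the vertices containing $M$, and every path in the image comes from a path in $\mathcal P(Z)$ of the same length. If the image is totally geodesic, then
$$d_Z(P,P')\le d_S(P\cup M,P'\cup M)\qquad\text{for all }P,P'.$$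

*Proof.* Let $\gamma$ be an essential non-peripheral curve of $Z$. If it bounded a disc in $S$, the disc would either lie in $Z$ or contain a curve of $M$, which would then bound a disc; both are impossible. If $\gamma$ cobounded an annulus with a component of $\partial S$ or a curve of $M$, then the curves of $M$ inside that annulus would be parallel to its core, and the one nearest to $\gamma$ (or the end of the annulus, if there is none) would cobound with $\gamma$ an annulus in $Z$. Then $\gamma$ would be peripheral in $Z$. So $\gamma$ is essential and non-peripheral in $S$ and not in $M$.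

Let $\gamma,\gamma'\subset Z$ be in minimal position in $Z$. A bigon between them in $S$ contains no curve of $M$ (such a curve would bound a disc), so it lies in $Z$, and there is none. Hence intersection numbers in $Z$ and in $S$ agree. If $\gamma,\gamma'$ are isotopic in $S$, they are therefore disjoint and cobound an annulus in $S$. A curve of $M$ in the annulus would be isotopic to $\gamma$, which is excluded, so the annulus lies in $Z$. Thus curves of $Z$ are isotopic in $S$ iff they are isotopic in $Z$, and the map on vertices is well defined and injective. A vertex of $\mathcal P(S)$ containing $M$ has its other curves in $Z$, since pairs of pants contain none. So it is in the image.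

Cutting $S$ along $M$ and a set $A$ of curves of $Z$ gives the same component around an exchanged curve as cutting $Z$ along $A$. So moves in $\mathcal P(Z)$ become moves in $\mathcal P(S)$. Conversely, in an edge between two vertices containing $M$ the curve removed is absent from the second vertex, so it is not in $M$, and the edge comes from $\mathcal P(Z)$. Hence paths in the image pull back.

Finally take a geodesic of $\mathcal P(S)$ from $P\cup M$ to $P'\cup M$, which exists by connectedness. If the image is totally geodesic, it lies in the image and pulls back to a path of the same length from $P$ to $P'$. $\square$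

So our task is to find vertices of $\mathcal P(X)$ that are *closer* in $\mathcal P(\Sigma)$ than in $\mathcal P(X)$.

## 3. Planar targets: capping a hole rules out this kind of shortcut

The cheapest place to look for a shortcut would be a sphere with holes, with $M$ a single curve. Take $S=\Sigma_{0,5}$ and let $a$ enclose two holes. The large piece is $Z=\Sigma_{0,4}$, and $\mathcal P(Z)\to\mathcal P(S)$ is $P\mapsto P\cup\{a\}$. The following lemma shows that distances never drop here.

**Lemma 4.** For $m\ge5$, capping a hole $b$ of $\Sigma_{0,m}$ (discarding curves that become inessential or peripheral, and identifying curves that become isotopic) maps pants decompositions to pants decompositions of $\Sigma_{0,m-1}$, and adjacent vertices to equal or adjacent vertices.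

*Proof.* The pair of pants containing $b$ becomes an annulus and the others are unchanged. Since $m>3$, its two other boundary components are not both holes. If both are curves, these are identified; if one is a hole, the other becomes peripheral and is discarded. The remaining curves cut $\Sigma_{0,m-1}$ into pairs of pants, so they form a pants decomposition.

Let $\alpha\to\beta$ be a move in the four-holed sphere $W$. If $b$ is a component of $\partial W$, then $W$ becomes a pair of pants, $\alpha$ and $\beta$ become parallel to components of its boundary, and both images equal the image of the common curves. Otherwise the four components of $\partial W$ cut off four disjoint sets of holes. None of these sets is $\{b\}$, since a component of $\partial W$ cutting off only $b$ would be $b$ itself. So all four remain non-empty after capping. Hence $W$ remains an essential four-holed sphere. In it $\alpha$ and $\beta$ separate the four sets two and two, in different ways, so they remain essential, non-peripheral and distinct, and they still meet at most twice, hence exactly twice. The move remains elementary. $\square$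

In the example, cap one of the two holes enclosed by $a$. Then $a$ becomes peripheral and $P\cup\{a\}$ goes to $P$. So the distance between $P\cup\{a\}$ and $P'\cup\{a\}$ in $\mathcal P(\Sigma_{0,5})$ is at least $d_Z(P,P')$, and at most this by Lemma 3. The two are equal, and the test of Lemma 3 gives nothing. The same argument works whenever $M$ lies in a disc with holes, all but one of which can be capped. (This does not decide whether the image is totally geodesic; it only says that distances do not show it.)

The argument uses a disc with holes that carries $M$. For $M=\{c\}$ with $c$ non-separating in $\Sigma_{1,4}$ there is no such disc, because both sides of $c$ belong to $X$. This is where we look.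

## 4. Twisting at four moves per round on the four-holed torus

We return to $\Sigma=\Sigma_{1,4}$, $c$, $X$, $H$ and the $x_i$ of Section 1. Any non-separating curve of $\Sigma_{1,4}$ is carried to this $c$ by a homeomorphism (classification of surfaces), so this $c$ may be taken in Theorem 1. The purpose of this section is to produce vertices that are close in $\mathcal P(\Sigma)$.

Start in one annulus: $\alpha_1\to x_1\to T_{x_1}^N\alpha_1$ is a path of two moves in $\mathcal P$ of a four-holed sphere, because $T^N_{x_1}$ fixes $x_1$ and preserves intersection numbers. Two moves suffice for *every* $N$. Now do this around the torus.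

Put $V_j=\{x_1,x_3\}$ for $j$ even and $V_j=\{x_2,x_4\}$ for $j$ odd. For $N\ge1$ and $K\ge2$ put
$$\tau_j=\prod_{x\in V_j}T_x^N,\qquad f_i=\tau_0\tau_1\cdots\tau_{i-1},\qquad f=f_K .$$
By Section 1, $H$ is at distance at most $2$ from $\{x_1,\alpha_2,x_3,\alpha_4\}$, which $\tau_j$ fixes for $j$ even, and at distance at most $2$ from $\{\alpha_1,x_2,\alpha_3,x_4\}$, which $\tau_j$ fixes for $j$ odd. Going there and coming back by the $\tau_j$-image of the path, $d_\Sigma(H,\tau_jH)\le4$. Hence
$$d_\Sigma(H,fH)\le\sum_{i=0}^{K-1}d_\Sigma(f_iH,f_i\tau_iH)\le4K .$$
The twists in $f$ are about curves of $X$, so $f$ fixes $c$ and $\phi(fP)=f\phi(P)$. For $P_0\in\mathcal P(X)$ put $C_1:=d_\Sigma(\phi P_0,H)$. Then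
$$d_\Sigma(\phi P_0,\phi(fP_0))\le4K+2C_1\qquad\text{for every }N.\tag{1}$$

The rest of the lecture bounds $d_X(P_0,fP_0)$ from below. Because of the additive constant $2C_1$, we need a cost per round in $X$ that is strictly larger than $4$. The plan has two halves. If $N$ is huge, a path in $\mathcal P(X)$ from $P_0$ to $fP_0$ cannot create all that twisting unless it actually passes through the curves it twists about, in the right order; undoing the twists as we go along turns the path into a "tour" through $x_1,x_3$, then $x_2,x_4$, then $x_1,x_3$, and so on (Sections 8 and 9). And a tour costs at least $\frac{13}{3}$ moves per round, by combinatorics of curves in the six-holed sphere (Sections 5 to 7).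

## 5. Partitions, regions, and the curves near $x_1,\dots,x_4$

All curves of $X$ separate, so intersection numbers are even and all moves in $\mathcal P(X)$ happen in four-holed spheres. In particular, two pants decompositions that share two curves and whose remaining curves meet exactly twice are adjacent.

**Definition.** Each curve of $X$ gives a *partition* of the six holes into two sides, each of size $\ge2$. Two partitions *cross* if all four intersections of a side of one with a side of the other are non-empty.

For instance $x_1$ gives $\{b_4,b_1\}|\{b_2,b_3,c_+,c_-\}$, which crosses the partition of $x_2$ (the intersections are $\{b_1\},\{b_4\},\{b_2\},\{b_3,c_+,c_-\}$) but not that of $x_3$. We name a partition by one of its sides.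

* **(P1)** Disjoint curves have non-crossing partitions. Two curves with $i=0$ and equal partitions coincide.

Indeed, disjoint representatives cut the sphere into a disc, an annulus and a disc, with hole sets $A,M,B$. The sides $A$ and $B$ do not meet, so the partitions do not cross. The partitions $A|M\cup B$ and $A\cup M|B$ are equal only if $M=\emptyset$, and then the curves are isotopic.

* **(P2)** If $i(\gamma,\gamma')=2$ (in particular for a move $\gamma\to\gamma'$), then $\gamma\cup\gamma'$ in minimal position cuts the sphere into four discs ("regions"), each containing a hole. So the partitions cross. A curve disjoint from both lies in one region. If that region contains exactly two holes, the curve is its boundary curve.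

Each region is a bigon, and it is not empty by the bigon criterion; the four regions are the intersections of the sides. For the last statement, a disc with two holes is a pair of pants. Likewise, a region with one hole contains no curve, and a curve in a region with exactly three holes is the boundary curve of the region or encloses exactly two of the three.

Two curves that are drawn meeting twice and have crossing partitions satisfy $i=2$, by (P1) and evenness. Now define in $X$, besides the $x_i$,

* $u_i$: the boundary of a neighborhood of the horizontal chain $b_{i-1},b_i,b_{i+1}$ (through $\alpha_i,\alpha_{i+1}$);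
* $z_i$: the boundary of a neighborhood of $c_+\cup\alpha_i\cup c_-$, with $\alpha_i$ now an arc. Equivalently, $z_i$ bounds a neighborhood of the horizontal chain $b_i,b_{i+1},b_{i+2},b_{i+3}$, which avoids the gap $\alpha_i$.

All $z_i$ have the same partition $\{c_+,c_-\}$; they differ in which gap they run through. The curve $z_i$ is disjoint from $x_j$ for $j\ne i$, since $x_j$ misses $\alpha_i$, and $x_i,x_{i+2}$ are disjoint. Also
$$i(x_i,x_{i+1})=2,\qquad i(u_i,x_{i+2})=2,$$
because in each case the two horizontal neighborhoods overlap only in a disc around one hole and the partitions cross.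

**Symmetries.** The maps $s\mapsto s+\frac14$ and $s\mapsto-s$ send $(x_i,u_i,z_i)$ to $(x_{i+1},u_{i+1},z_{i+1})$ and $(x_{2-i},u_{1-i},z_{2-i})$ respectively. They generate a dihedral group of order 8, simply transitive on the eight ordered pairs $(x_i,x_{i\pm1})$. One of its elements is the reflection $x_j\mapsto x_{2i+1-j}$, $z_j\mapsto z_{2i+1-j}$, $u_i\mapsto u_i$, which reverses the chain $b_{i-1},b_i,b_{i+1}$.

**Lemma 5.**

(i) A curve disjoint from $x_i,x_{i+1}$ is $u_i$ or encloses exactly two of $b_{i+2},c_+,c_-$. If $\{x_i,A,B\}\to\{x_{i+1},A,B\}$ (or the reverse) is a move, then $\{A,B\}=\{u_i,w\}$ with $w$ enclosing exactly two of $b_{i+2},c_+,c_-$.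

(ii) The curves disjoint from $u_i$ and $x_{i+2}$ are exactly $x_i,z_{i-1}$. Those disjoint from $u_i$ and $x_{i-1}$ are exactly $x_{i+1},z_{i+2}$.

(iii) The only curve disjoint from $x_i,x_{i+1},x_{i+2}$ is $z_{i-1}$.

(iv) $z_i$ crosses $x_i$. Hence the $z_i$ are distinct, and no curve is disjoint from all of $x_1,\dots,x_4$.

*Proof.* (i) The regions of $x_i\cup x_{i+1}$ have hole sets $\{b_{i-1}\},\{b_i\},\{b_{i+1}\},\{b_{i+2},c_+,c_-\}$, and the last has boundary curve $u_i$. So a curve disjoint from both lies in the last region and is as claimed. In a move, $A$ and $B$ are disjoint from both curves and from each other. They cannot both enclose exactly two of the three holes: with the same pair they would coincide by (P1), and with different pairs, such as $\{b_{i+2},c_+\}$ and $\{c_+,c_-\}$, their partitions cross. So exactly one of them is $u_i$.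

(ii) The regions of $u_i\cup x_{i+2}$ have hole sets $\{b_{i-1},b_i\},\{b_{i+1}\},\{b_{i+2}\},\{c_+,c_-\}$. By (P2) there are at most two such curves, the boundary curves of the two-holed regions. Now $x_i$ lies inside $u_i$ and is disjoint from $x_{i+2}$. And $z_{i-1}$ is disjoint from $x_{i+2}$, as $i-1\neq i+2$ mod 4, and from $u_i$, whose chain misses $\alpha_{i-1}$. So these are the two curves. The second statement follows by the reflection fixing $u_i$.

(iii) The curve $z_{i-1}$ qualifies. Conversely, by (i) such a curve is $u_i$ or encloses exactly two of $b_{i+2},c_\pm$. By partitions, $u_i$ and the curves enclosing exactly $\{b_{i+2},c_+\}$ or $\{b_{i+2},c_-\}$ cross $x_{i+2}$, which encloses $\{b_{i+1},b_{i+2}\}$. So the curve encloses $\{c_+,c_-\}$ and lies in the last region of (i). Hence it is disjoint from the boundary curve $u_i$ of that region, and from $x_{i+2}$. By (ii) it is $x_i$ or $z_{i-1}$, and its partition says $z_{i-1}$.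

(iv) Suppose $i(z_i,x_i)=0$. Cap $b_{i+1},b_{i+2}$ by discs. In the resulting four-holed sphere both curves separate $\{b_{i-1},b_i\}$ from $\{c_+,c_-\}$ and have $i=0$, so they are isotopic, as in (P1). There $x_i$ bounds a neighborhood of $b_{i-1}\cup p\cup b_i$, where $p$ is the arc through the gap $\alpha_i$, and $z_i$ bounds a neighborhood of $b_{i-1}\cup q\cup b_i$, where $q$ is the horizontal arc the other way round the annulus. An isotopy taking $z_i$ to $x_i$ takes $q$ to an arc in the pair of pants bounded by $x_i,b_{i-1},b_i$ that joins $b_{i-1}$ to $b_i$. This arc is isotopic to $p$, so $p$ and $q$ are isotopic with endpoints gliding on $b_{i-1},b_i$. Collapse $b_{i-1},b_i$ to points: then $p\bar q$ is null-homotopic in the annulus between $c_+$ and $c_-$. But $p\bar q$ is a core curve, a contradiction. So $z_i$ crosses $x_i$ while $z_j$, $j\ne i$, is disjoint from $x_i$, and the $z_i$ are distinct. A curve disjoint from $x_1,x_2,x_3$ is $z_4$ by (iii), and it crosses $x_4$. $\square$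

## 6. Five moves from $\{x_1,x_3\}$ to $\{x_2,x_4\}$

The path of five moves in Section 1 cannot be improved inside $X$, whatever the third curves at its ends are.

**Lemma 6.** A path in $\mathcal P(X)$ from a vertex containing $\{x_1,x_3\}$ to a vertex containing $\{x_2,x_4\}$, or vice versa, has length $\ge5$.

*Proof.* Let $V$ be the first pair and $V'$ the second; every curve of $V$ crosses every curve of $V'$. Let $R_0\supset V,\dots,R_n\supset V'$ be a path, $T$ the last time with $R_T\cap V\neq\emptyset$, and $S$ the first time $>T$ with $R_S\cap V'\ne\emptyset$. Then $T<n$. A move removes one curve and creates one. So $R_T$ contains exactly one curve $p$ of $V$, since otherwise one would survive to time $T+1$. Also $R_{S-1}\cap V'=\emptyset$: if $S-1>T$ because $S$ is the first such time, and if $S-1=T$ because $p\in R_T$ crosses $V'$. So $R_S$ contains exactly one curve $r$ of $V'$. Hence $T\ge1$ and $n-S\ge1$. Write $V=\{p,q\}$, $V'=\{r,t\}$. If $S-T\ge3$, then $n\ge5$.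

**Case $S-T=2$.** *This case is excluded for $n\le4$ by looking at the third curves.* Suppose $n\le4$. Then $n=4$, $T=1$, $S=3$. So $R_0=\{p,q,B\}$, $R_1=\{p,y,B\}$, $R_2=\{y',y,B\}$ and $R_4=\{r,t,B'\}$, where $r$ and $t$ are created in moves 3 and 4. Hence $B'\in R_2$, and $B,B'$ are equal or disjoint. If $B=B'$, this curve is disjoint from all $x_i$, against Lemma 5(iv). So $B,B'$ are disjoint. One of them is disjoint from $x_1,x_3$, so it lies in the four-holed sphere with boundary $x_1,x_3,c_+,c_-$, and its partition is given by $\{c_+,c_-\}$, $\{c_+,b_4,b_1\}$ or $\{c_+,b_2,b_3\}$. The other is disjoint from $x_2,x_4$, with partition given by $\{c_+,c_-\}$, $\{c_+,b_1,b_2\}$ or $\{c_+,b_3,b_4\}$. The partition $\{c_+,c_-\}$ crosses each partition of the other type that separates $c_+$ from $c_-$. If neither is $\{c_+,c_-\}$, the two sides containing $c_+$ share $c_+$ and exactly one $b_j$; each contains a further $b_j$ not in the other; and $c_-$ and one $b_j$ lie in neither. So they cross. Hence both are $\{c_+,c_-\}$, and (P1) gives $B=B'$, a contradiction.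

**Case $S=T+1$.** *Here we measure how long ago $q$ was last seen and how long $t$ is still to wait.* The move is $p\to r$. By symmetry $p=x_1$, $r=x_2$, $q=x_3$, $t=x_4$. By Lemma 5(i), $R_T=\{x_1,u_1,w\}$ and $R_S=\{x_2,u_1,w\}$, with $w$ enclosing two of $b_3,c_+,c_-$. By partitions $u_1$ crosses $x_3$ and $x_4$. Let $e<T$ be the last time before $T$ with $x_3\in R_e$, put $a=T-e\ge1$, and let $S+b$, $b\ge1$, be the first time $\ge S$ at which $x_4$ occurs. Then $n\ge a+1+b$, and we show $a+b\ge4$.

*If $a=1$, then $w=z_4$.* The move into $R_T$ removes $x_3$ and creates a curve crossing $x_3$, so it does not create $x_1$. It does not create $w$, since otherwise the crossing curves $x_3,u_1$ would both lie in $R_{T-1}$. So it creates $u_1$, and $R_{T-1}=\{x_3,x_1,w\}$. Thus $w$ is disjoint from $x_1,x_2,x_3$, and $w=z_4$ by Lemma 5(iii). By the reflection $x_j\mapsto x_{3-j}$, $u_1\mapsto u_1$, $z_4\mapsto z_3$ together with time reversal, $b=1$ implies $w=z_3$.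

*If $w=z_4$, then $b\ge3$.* Both $u_1$ and $z_4$ cross $x_4$ (Lemma 5(iv)), and both must go, so $b\ge2$. If $b=2$, the two moves remove exactly $u_1$ and $z_4$, and the second creates $x_4$. Suppose $z_4$ goes first, $z_4\to y$, followed by $u_1\to x_4$. Then $y$ is disjoint from $u_1$ and $x_4$, and $y\ne x_2$, so $y=z_3$ by Lemma 5(ii). But $z_4$ and $z_3$ have equal partitions, so $z_4\to z_3$ is not a move by (P2). Suppose $z_4$ goes second. Then $z_4\to x_4$ is a move, although $\{c_+,c_-\}$ and $\{b_3,b_4\}$ do not cross, against (P2). So $b\ge3$. By the same reflection and time reversal, $w=z_3$ implies $a\ge3$.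

Thus $a=1$ forces $b\ge3$, $b=1$ forces $a\ge3$, and otherwise $a,b\ge2$. In all cases $a+b\ge4$ and $n\ge5$. $\square$

## 7. Tours cost at least $13/3$ moves per round

**Definition.** A **$K$-tour** is a path $R_0,\dots,R_L$ in $\mathcal P(X)$ together with times $t_{i,x}$ ($0\le i<K$, $x\in V_i$) such that $x\in R_{t_{i,x}}$ and $t_{i,x}<t_{i+1,y}$ for all $x\in V_i$, $y\in V_{i+1}$. The index $i$ is called a *phase*.

The five-move path of Section 1 is a $2$-tour with times $0,0$ in phase $0$ and $5,5$ in phase $1$. Other times are possible on the same path: we may let $x_1$ be visited at time $2$ and $x_2$ at time $3$.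

**Proposition 7.** Every $K$-tour has $L\ge\frac{13}{3}(K-1)$.

The first thing to try is Lemma 6: if each phase visited both its curves at one time, there would be at least $5$ moves from each phase to the next, hence $L\ge5(K-1)$, and we would be done. This stops working because a tour need not visit the two curves of a phase simultaneously. Let us see what a direct count gives then. Between the two visits of a split phase we will find at least $3$ moves (Step 1). From a split phase to the next split phase there is at least $1$ move; between a split and a simultaneous phase at least $2$. If all phases are split, this gives $3+1=4$ per phase, exactly the price (1) in the torus. If split and simultaneous phases alternate, it gives $2+3+2=7$ for two phases, which is even worse. What helps is that a passage that is as short as possible determines most of the vertex at which it arrives, and from such a vertex the split phase must be longer. Steps 3 and 4 below gain exactly the missing moves.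

*Proof.* Among $K$-tours of minimal length choose one with the maximal number of *simultaneous* phases, i.e. phases whose two times are equal. Let $m_i\le M_i$ be the two times of phase $i$, $\delta_i=M_i-m_i$, $\gamma_i=m_{i+1}-M_i\ge1$. For a non-simultaneous phase write $V_i=\{p,q\}$, where $p\in R_{m_i}$ and $q\in R_{M_i}$ are the assigned visits. If some $R_t$ with $m_i\le t\le M_i$ contained both $p$ and $q$, both times could be changed to $t$, making phase $i$ simultaneous. So by maximality **no such $R_t$ exists in a non-simultaneous phase.**

Reversing time, or applying the dihedral group, gives again a tour, possibly for the alternating sequence that starts with the other pair. Length and number of simultaneous phases are preserved, so the choice made above carries over, and each statement below may be proved after applying such a symmetry.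

**Step 1. A non-simultaneous phase lasts at least three moves.** *We claim $\delta_i\ge3$, and if $\delta_i=3$, then $p\notin R_t$ for $m_i<t\le M_i$ and $q\notin R_t$ for $m_i\le t<M_i$.*

Let $e$ be the last time in $[m_i,M_i]$ with $p\in R_e$; then $e<M_i$. Let $s>e$ be the first later time with $q\in R_s$; then $s\le M_i$. It suffices to show $s-e\ge3$: then $\delta_i\ge3$, and $\delta_i=3$ forces $e=m_i$, $s=M_i$, which is the second claim (at time $m_i$ itself, $q$ is absent because $p$ is present).

If $s-e=1$, one move removes $p$ and creates $q$, impossible since $p,q$ are disjoint.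

If $s-e=2$, then $R_e=\{p,A,B\}$, $R_{e+1}=\{y,A,B\}$, and $R_{e+2}$ consists of $q$ and two of $y,A,B$. It is not $\{q,A,B\}$, since $p,q,A,B$ would be four pairwise disjoint curves. So, up to renaming, $R_{e+2}=\{y,q,B\}$ with $i(A,q)=2$. Then $\{p,q,B\}$ is a pants decomposition. It is adjacent to $R_e=\{p,A,B\}$ via $A\to q$, and to $R_{e+2}=\{y,q,B\}$ via $p\to y$, where $i(p,y)=2$ because $p\to y$ was the first move. The time $e+1$ lies strictly between $m_i$ and $M_i$, so no assigned visit uses it. Replacing $R_{e+1}$ by $\{p,q,B\}$ and setting both times of phase $i$ to $e+1$ makes phase $i$ simultaneous without changing the length, a contradiction.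

**Step 2. The shortest passages between phases determine where they arrive.** If exactly one of the phases $i,i+1$ is simultaneous, then $\gamma_i\ge2$: if it is phase $i$, both of its curves must be removed before a curve of $V_{i+1}$ can occur, and the other case is the time reversal. If both are simultaneous, $\gamma_i\ge5$ by Lemma 6. Call the side $(i,i+1)$ *tight* if both phases are non-simultaneous and $\gamma_i=1$ (an *inner* side), or if exactly one is simultaneous and $\gamma_i=2$ (an *outer* side).

*Claim. Let $(i-1,i)$ be tight with phase $i$ non-simultaneous. Then $R_{m_i}=\{p,u,w\}$ where, for some $r\in V_{i-1}$, $u$ is the curve $u_j$ with $\{x_j,x_{j+1}\}=\{p,r\}$, and $w$ is as in Lemma 5(i). If phase $i-1$ is simultaneous and $q=x_k$, then $w=z_k$.*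

Inner case: let $r\in V_{i-1}$ be the curve visited at $M_{i-1}$. It crosses $p$, so the single move is $r\to p$, and Lemma 5(i) gives the claim. (In the five-move path of Section 1, the middle move $\{x_1,e,u_1\}\to\{x_2,e,u_1\}$ has this shape, with $w=e$.)

Outer case: start from $R_{M_{i-1}}=\{r,t,B\}$ with $V_{i-1}=\{r,t\}$. Both $r$ and $t$ cross $p$, so the two moves remove them, and $p$ is created by the second move. Up to naming,
$$\{r,t,B\}\to\{r,y,B\}\to\{p,y,B\}.$$
Here $B$ is disjoint from $p,r,t$, which are the three curves $x_j$ with $j\ne k$. So $B=z_k$ by Lemma 5(iii), and $\{y,B\}=\{u,w\}$ by Lemma 5(i) applied to the second move. By partitions $B\ne u$. So $w=z_k$.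

*Mirror statement* (time reversal). If $(i,i+1)$ is tight with phase $i$ non-simultaneous, then $R_{M_i}=\{q,u',w'\}$, with $u'$ belonging to a consecutive pair containing $q$ and a curve of $V_{i+1}$, and $w'=z_k$ for $p=x_k$ if phase $i+1$ is simultaneous.

**Step 3. A tight side costs one extra move inside the phase.** *We claim that a non-simultaneous phase with a tight side has $\delta_i\ge4$.*

By symmetry let $(i-1,i)$ be tight, $p=x_1$, $q=x_3$, $u=u_1$, and write $m=m_i$. Suppose $\delta_i=3$. By Step 1, $x_1$ is removed in the first move, so $R_{m+1}=\{y_1,u_1,w\}$, and $x_3$ is created in the third. Since $w$ lies on the side of $u_1$ containing $b_3,c_\pm$, the curve $y_1$ lies on the other side and encloses two of $b_4,b_1,b_2$. It does not enclose $\{b_4,b_1\}$, because $x_1\to y_1$ is a move (P2). So it encloses $\{b_*,b_2\}$ with $b_*\in\{b_1,b_4\}$. By partitions $y_1$ and $u_1$ cross $x_3$, so moves 2 and 3 remove these two, and $w$ survives. Thus $w$ is disjoint from $u_1$ and $x_3$, and $w\neq x_1$, so $w=z_4$ by Lemma 5(ii).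

*(a)* Suppose move 2 is $y_1\to y_2$ and move 3 is $u_1\to x_3$. Then $y_2$ is disjoint from $u_1$ and $x_3$, and $y_2\ne z_4$. So $y_2=x_1$ by Lemma 5(ii). But $x_1\notin R_{m+2}$ by Step 1, a contradiction.

*(b)* Otherwise move 2 is $u_1\to y_2$ and move 3 is $y_1\to x_3$:
$$R_m=\{x_1,u_1,z_4\},\quad\{y_1,u_1,z_4\},\quad\{y_1,y_2,z_4\},\quad R_{m+3}=\{x_3,y_2,z_4\}.$$
We claim $i(x_1,y_2)=2$.

For a curve $\gamma$ enclosing exactly two holes let $\eta(\gamma)$ be the arc joining them inside the two-holed disc bounded by $\gamma$, unique up to isotopy. Suppose $\gamma,\gamma'$ bound discs $D,D'$ containing pairs of holes with exactly one in common, and $i(\gamma,\gamma')=2$. By (P2) each of the regions $D\cap D'$, $D\setminus D'$, $D'\setminus D$ contains exactly one hole. The arc $\eta(\gamma)$ can be drawn so that it enters $D\cap D'$ once, through the side that lies on $\gamma'$, and $\eta(\gamma')$ so that it enters once through the other side, which lies on $\gamma$. In $D\cap D'$, a disc with one hole, the two can be continued to the hole with disjoint interiors. So $\eta(\gamma),\eta(\gamma')$ can be chosen with disjoint interiors. This applies to $x_1,y_1$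 (common hole $b_*$) and to $y_1,x_3$ (common hole $b_2$), and $\eta(x_1),\eta(x_3)$ lie in disjoint discs. Hence the interiors of $\eta(x_1),\eta(y_1),\eta(x_3)$ can be made pairwise disjoint, and then simultaneously so: take geodesics in a hyperbolic metric with the holes as cusps.

Let $b$ be the element of $\{b_1,b_4\}$ other than $b_*$. The regions of $y_1\cup x_3$ have hole sets $\{b_*\},\{b_2\},\{b_3\},\{b,c_+,c_-\}$. The curve $y_2$, disjoint from $y_1$ and $x_3$, lies in the last one. So it is the boundary curve $d$ of that region or encloses exactly two of $b,c_+,c_-$. If it enclosed $\{c_+,c_-\}$, then $y_2=z_4$ by (P1), which is false. If it enclosed $\{b,c_+\}$ or $\{b,c_-\}$, it would cross $z_4$, also false. So $y_2=d$. Now take the boundary of a neighborhood $\mathcal N$ of $\eta(y_1)\cup\eta(x_3)\cup b_*\cup b_2\cup b_3$. It is disjoint from $y_1$ and $x_3$ and encloses exactly $b_*,b_2,b_3$, so by the same classification it is $d$. The arc $\eta(x_1)$ runs from $b_*$ to $b$ and misses the interiors of the other two arcs; so, for $\mathcal N$ thin, it leaves $\mathcal N$ once and does not return. The curve $x_1$ is the boundary of a neighborhood of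 $\eta(x_1)\cup b_*\cup b$. Choosing this one thinner than $\mathcal N$, the curve runs around $b_*$ inside $\mathcal N$, and its two strands parallel to $\eta(x_1)$ cross $d$ once each. So $x_1$ meets $d$ in two points. The partitions $\{b_*,b\}$ and $\{b_*,b_2,b_3\}$ cross, so $i(x_1,y_2)=2$. This proves the claim.

Since also $i(u_1,x_3)=2$, and $x_1,x_3,z_4$ are pairwise disjoint,
$$R_m=\{x_1,u_1,z_4\},\quad\{x_1,x_3,z_4\},\quad\{y_2,x_3,z_4\}=R_{m+3}$$
is a path of length $2$ whose middle vertex visits both $x_1$ and $x_3$. Using it instead of the three moves gives a shorter tour, a contradiction.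

**Step 4. Two tight outer sides cost two extra moves.** *We claim that if phase $i$ is non-simultaneous, phases $i\pm1$ are simultaneous, and both sides are tight, then $\delta_i\ge5$.*

Let $p=x_1$, $q=x_3$. By Step 2, $R_{m_i}=\{x_1,u,z_3\}$ with $u\in\{u_1,u_4\}$, and $R_{M_i}=\{x_3,u',z_1\}$ with $u'\in\{u_2,u_3\}$. We compare the two triples.

* $x_3$ crosses $u$ (partitions) and $z_3$ (Lemma 5(iv)).
* $u'$ crosses $x_1$ and $u$ (partitions: $u$ and $u'$ enclose different triples of $b$'s, sharing two). It crosses $z_3$: indeed $z_3$ is disjoint from $x_1$, and by Lemma 5(ii) the curves disjoint from $x_1$ and $u_2$ are $x_3,z_4$, and those disjoint from $x_1$ and $u_3$ are $x_3,z_2$.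
* $z_1$ crosses $x_1$ (Lemma 5(iv)) and $z_3$ (equal partitions, distinct curves, (P1)). It crosses $u$: indeed $z_1$ is disjoint from $x_3$, and the curves disjoint from $x_3$ and $u_1$ are $x_1,z_4$, and those disjoint from $x_3$ and $u_4$ are $x_1,z_2$.

So the only pair in $R_{M_i}\times R_{m_i}$ that does not cross is $(x_3,x_1)$, and $R_{m_i}\cap R_{M_i}=\emptyset$. By Step 3, $\delta_i\ge4$. Suppose $\delta_i=4$. The curve created by the first move is disjoint from two curves of $R_{m_i}$, so it is not in $R_{M_i}$. All three curves of $R_{M_i}$ must be created, so the other three moves create exactly $x_3,u',z_1$ in some order. The curve $F\in R_{M_i}$ created second lies in $R_{m_i+2}$ together with at least one curve of $R_{m_i}$, since only two curves have been removed. So $F=x_3$ and that curve is $x_1$. Then $R_{m_i+2}\supset\{x_1,x_3\}$, which cannot happen in a non-simultaneous phase.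

**Step 5. Adding up.** Consider two successive simultaneous phases with $k\ge0$ non-simultaneous phases between them, and let $\ell$ be the elapsed time. If $k=0$, then $\ell\ge5$. Let $k\ge1$. There are $k+1$ sides, of which two are outer and $k-1$ inner. Let $d$ be the number of tight sides and $h$ the number of the $k$ phases having a tight side. A non-tight outer (inner) side has $\gamma\ge3$ (resp. $\ge2$), and a tight one has one less. By Steps 1 and 3,
$$\ell\ \ge\ 6+2(k-1)-d+3k+h\ =\ 5k+4-d+h .$$
View the phases as vertices of a path graph, with the sides as edges. If $d\ge1$, then $d$ edges cover at least $d+1$ vertices, with equality only if they are consecutive. At most two of these vertices are the simultaneous end phases. So $h\ge d-1$, with equality only if the tight sides are consecutive and reach both ends, that is, $d=k+1$. Hence $\ell\ge5k+4$ unless $d=k+1$, in which case $\ell\ge5k+3$. If $k=1$ and $d=2$, Step 4 gives $\ell\ge2+5+2=9$. In all cases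
$$\ell\ge\tfrac{13}{3}(k+1):$$
for $k=0$ since $5\ge\frac{13}{3}$; for $k=1$ since $9\ge\frac{26}{3}$; for $k\ge2$ since $15k+9\ge13k+13$.

For an initial or final run of $k\ge1$ non-simultaneous phases next to a simultaneous one there are $k$ sides, one of them outer, and only one end phase, so $h\ge d$. The elapsed time is at least $3+2(k-1)-d+3k+h\ge5k+1\ge\frac{13}{3}k$. If no phase is simultaneous, then again $h\ge d$, and $L\ge2(K-1)-d+3K+h\ge5K-2\ge\frac{13}{3}(K-1)$.

If there is a simultaneous phase, then $K-1$ is the sum of the numbers $k+1$ over the stretches between successive simultaneous phases and of the numbers $k$ for the initial and final runs. Adding up, $L\ge\frac{13}{3}(K-1)$. $\square$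

## 8. Counting how often two curves twist around a third

We now need to know that a short path from $P_0$ to $fP_0$ really has to pass through the curves around which $f$ twists. For this we measure twisting about a curve $x$ by an integer that changes by a bounded amount under a move as long as $x$ is not in the decomposition.

**The definition.** Give the interior of $X$ a complete hyperbolic metric of finite area (holes are cusps), and let $G\cong\pi_1(X)$ be the deck group acting on $\mathbb H^2$. Curves are represented by closed geodesics, and their lifts are called lines. Two lines that are lifts of closed geodesics and share an endpoint at infinity coincide. For a curve $x$ fix a lift $\tilde x$, with stabilizer $\langle t\rangle$, $t$ a translation along $\tilde x$. Let $U^+,U^-$ be the two intervals of the circle at infinity minus the endpoints of $\tilde x$. Choose coordinates $U^+\cong\mathbb R$ and $U^-\cong\mathbb R$, both oriented in the direction of translation of $t$, in which $t$ is $r\mapsto r+1$. A line $g$ crossing $\tilde x$ has endpoints $g^+\in U^+$, $g^-\in U^-$. Put $\mathrm{tw}(g)=g^+-g^-$, and for two such lines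
$$n(g,\ell)=\#\{j\in\mathbb Z:\ g\text{ crosses }t^j\ell\}.$$
Picture a horizontal strip with $\tilde x$ as middle line, $U^+$ as upper and $U^-$ as lower edge; the lines crossing $\tilde x$ are slanted segments, $t$ shifts by one, and $\mathrm{tw}$ is the slant. Two segments cross iff their endpoints are ordered oppositely on the two edges. So $g$ crosses $t^j\ell$ iff $j$ lies strictly between $g^--\ell^-$ and $g^+-\ell^+$. These numbers differ by $|\mathrm{tw}(g)-\mathrm{tw}(\ell)|$, and an open interval of length $\lambda$ contains at least $\lambda-1$ and at most $\lambda+1$ integers. Hence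
$$\big|\,n(g,\ell)-|\mathrm{tw}(g)-\mathrm{tw}(\ell)|\,\big|\le1.\tag{2}$$

**Definition.** For finite sets $A,B$ of curves, each containing a curve crossing $x$, let $\delta_x(A,B)$ be the maximum of $n(g,\ell)$ over lifts $g$ of curves of $A$ and $\ell$ of curves of $B$ which cross $\tilde x$.

The maximum is over finitely many values: $n(t^ag,t^b\ell)=n(g,\ell)$, and the $\langle t\rangle$-orbits of lifts of $\gamma$ crossing $\tilde x$ correspond to the points of $\gamma\cap x$. It is symmetric, and it does not depend on the coordinates or on the lift $\tilde x$. For a product $\varphi$ of Dehn twists,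
$$\delta_{\varphi x}(\varphi A,\varphi B)=\delta_x(A,B).$$
Indeed $\varphi$ can be represented by a smooth compactly supported, hence bi-Lipschitz, map, whose lifts extend to the circle at infinity, carry endpoints of lifts of $\gamma$ to endpoints of lifts of $\varphi\gamma$, and preserve linking.

We record five properties.

**(T0)** *If $i(a,b)=0$ for all $a\in A$, $b\in B$ (e.g. $A,B$ are subsets of one multicurve), then $\delta_x(A,B)=0$*, because the lifts do not cross. For example $\delta_{x_1}(x_2,x_4)=0$.

**(T1)** $\delta_x(A,C)\le\delta_x(A,B)+\delta_x(B,C)+3$.

*Proof.* Let $n(g,\ell)$ realize the left side, and let $k$ be a lift of a curve of $B$ crossing $\tilde x$. By (2), applied three times, $n(g,\ell)\le|\mathrm{tw}(g)-\mathrm{tw}(k)|+|\mathrm{tw}(k)-\mathrm{tw}(\ell)|+1\le n(g,k)+n(k,\ell)+3$. $\square$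

**(T2)** *(Twisting is seen.) If $\gamma$ crosses $x$ and $N\ge1$, then $\delta_x(\gamma,T_x^N\gamma)\ge N-3$.*

*Proof.* Let $T_x^N$ be smooth and supported in a thin annulus about $x$, whose preimage consists of disjoint collars of the lifts of $x$. Let $\Omega_+,\Omega_-$ be the components of $\mathbb H^2$ minus all lifts of $x$ that are adjacent to $\tilde x$ on the sides of $U^+$ and $U^-$. Outside the annulus $T_x^N$ is the identity. So the lift $\tilde T$ that fixes one point of $\Omega_+$ minus the collars is the identity on $\Omega_+$ minus the collars. Across the collar of $\tilde x$ it is shifted by $N$ full turns, so it equals $t^{\varepsilon N}$, $\varepsilon=\pm1$, on $\Omega_-$ minus the collars. It extends to the circle at infinity. It fixes the edge of the collar of $\tilde x$ on the side of $\Omega_+$, hence the endpoints of $\tilde x$, and since it preserves orientation, it maps $U^+$ and $U^-$ to themselves and is increasing on both.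

The stabilizer $G_+$ of $\Omega_+$ is the fundamental group of a component of $X\setminus x$, a non-abelian free group, and it contains $t$. Its limit set is infinite, is contained in $U^+$ together with the endpoints of $\tilde x$, and is $t$-invariant. It is the set of accumulation points of the $G_+$-orbit of a point of $\Omega_+$ outside the collars, and $\tilde T$ fixes that orbit pointwise. So $\tilde T$ fixes the limit set pointwise. In particular it fixes some $u_0+\mathbb Z\subset U^+$, and being increasing, it maps each interval $[u_0+j,u_0+j+1]$ to itself. So $|\tilde T(r)-r|<1$ on $U^+$. The same argument applied to $t^{-\varepsilon N}\tilde T$ and $\Omega_-$ gives $|\tilde T(r)-r-\varepsilon N|<1$ on $U^-$.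

For a lift $g$ of $\gamma$ crossing $\tilde x$, the line with endpoints $\tilde T(g^\pm)$ is a lift of $T_x^N\gamma$ whose $\mathrm{tw}$ differs from $\mathrm{tw}(g)$ by more than $N-2$. Apply (2). $\square$

For instance, (T0)–(T2) give $\delta_{x_1}(x_2,T_{x_1}^Nx_4)\ge N-6$.

**(T3)** *(Relative twisting forces intersections.) If $\gamma$ and $y$ both cross $x$, then*
$$i(\gamma,y)\ \ge\ i(\gamma,x)\,i(y,x)\,(\delta_x(\gamma,y)-8).$$

*Proof.* Let $D=\delta_x(\gamma,y)$ and assume $D>8$, so $\gamma\ne y$. Choose a lift $g_p$ of $\gamma$ crossing $\tilde x$ for each $p\in\gamma\cap x$, one in each $\langle t\rangle$-orbit, and similarly $\ell_q$ for $q\in y\cap x$. Lifts of $\gamma$ are pairwise non-crossing, so by (2) the numbers $\mathrm{tw}(g_p)$ lie within distance $1$ of each other; likewise the $\mathrm{tw}(\ell_q)$. Some pair has $|\mathrm{tw}(g)-\mathrm{tw}(\ell)|\ge D-1$, so for *all* $p,q$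
$$n(g_p,\ell_q)\ \ge\ (D-1)-2-1\ =\ D-4 .$$

Consider the triples $(p,q,j)$ such that $g_p$ crosses $t^j\ell_q$. We want to map them to points of $\gamma\cap y$ injectively; to do so we discard some. Call a triple *bad* if some lift $x'\neq\tilde x$ of $x$ crosses both $g_p$ and $t^j\ell_q$, and *good* otherwise.

*Few triples are bad.* Let $x'\ne\tilde x$ be a lift of $x$. It does not cross $\tilde x$ and shares no endpoint with it, so its endpoints lie both in $U^+$ or both in $U^-$; say they are $a<b$ in $U^+$. The lines $x'$ and $tx'$ do not cross, so $(a,b)$ and $(a+1,b+1)$ are not linked, and $b\le a+1$. A line crossing $\tilde x$ crosses $x'$ iff its endpoint in $U^+$ lies in $(a,b)$. So if $x'$ crosses $g_p$ and $t^j\ell_q$, then $|g_p^+-\ell_q^+-j|<1$, which holds for at most two $j$. The same applies to $U^-$. So for each $(p,q)$ at most four $j$ are bad, and at least $D-8$ are good.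

*Good triples give distinct points.* Send a good triple to the image in $X$ of the point $g_p\cap t^j\ell_q$, a point of $\gamma\cap y$. Suppose $(p,q,j)$ and $(p',q',j')$ have the same image. Some $k\in G$ carries one intersection point to the other. Since $\gamma$ and $y$ are simple, only one lift of each passes through a given point, so $kg_p=g_{p'}$ and $kt^j\ell_q=t^{j'}\ell_{q'}$. Then the lift $k\tilde x$ of $x$ crosses $g_{p'}$ and $t^{j'}\ell_{q'}$, and goodness of $(p',q',j')$ gives $k\tilde x=\tilde x$, so $k=t^{\mu}$ for some $\mu$. Hence $p=p'$, $t^{\mu}g_p=g_p$, $\mu=0$, and then $q=q'$, $j=j'$. The closed geodesics $\gamma,y$ meet in $i(\gamma,y)$ points, and there are at least $i(\gamma,x)\,i(y,x)\,(D-8)$ good triples. $\square$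

**(T4)** *(Twisting cannot be large both ways.) If $x,y$ cross and $B$ is a pants decomposition of $X$ with $x,y\notin B$, then $\min\{\delta_x(y,B),\delta_y(x,B)\}\le11$.*

*Proof.* By maximality, $B$ contains curves crossing $x$ and curves crossing $y$. If no curve of $B$ crosses both, the curves of $B$ crossing $x$ are disjoint from $y$, and $\delta_x(y,B)=0$. Otherwise let $\beta\in B$ cross both. If $\delta_x(y,\beta)\ge9$ and $\delta_y(x,\beta)\ge9$, then (T3) and $i(x,y)\ge2$ give $i(\beta,y)\ge2i(\beta,x)$ and $i(\beta,x)\ge2i(\beta,y)$, impossible. So, say, $\delta_x(y,\beta)\le8$, and $\delta_x(y,B)\le8+\delta_x(\beta,B)+3=11$ by (T1) and (T0). $\square$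

**(T5)** *(Paths that avoid $x$ twist slowly.) If $Q_0,\dots,Q_n$ is a path in $\mathcal P(X)$ and $x\notin Q_s$ for all $s$, then $\delta_x(Q_0,Q_n)\le11n$.*

*Proof.* Each $Q_s$ contains a curve crossing $x$. Let $Q,Q'$ be adjacent vertices of the path. If a common curve $a$ crosses $x$, then $\delta_x(Q,Q')\le\delta_x(Q,a)+\delta_x(a,Q')+3=3$. Otherwise only the exchanged curves $\alpha\in Q$, $\beta\in Q'$ cross $x$. Since $i(\alpha,\beta)=2$ and $i(\alpha,x),i(\beta,x)\ge2$, (T3) gives $2\ge4(\delta_x(\alpha,\beta)-8)$ if $\delta_x(\alpha,\beta)>8$, which is impossible for an integer $>8$. So $\delta_x(Q,Q')=\delta_x(\alpha,\beta)\le8$. By (T1), $\delta_x(Q_0,Q_n)\le8n+3(n-1)\le11n$ for $n\ge1$; for $n=0$ it is $0$. $\square$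

## 9. A short path from $P_0$ to $fP_0$ is a tour in disguise

**The constants.** Let $P_0\in\mathcal P(X)$ consist of disjoint curves enclosing $\{c_+,b_1\}$, $\{c_+,b_1,b_2\}$, $\{c_-,b_4\}$. It contains no $x_i$. For $x=x_i$ let $e_x$ be the boundary of a neighborhood of $c_+$, $b_i$ and the vertical segment joining them. It crosses $x_i$ (partitions) and is disjoint from $x_{i+2}$. (The curve $e$ of Section 1 is $e_{x_3}$.) Call $x_i,x_{i\pm1}$ *neighbors*. Let $c_0$ bound all $\delta_x(e_x,x')$, $x'$ a neighbor of $x$, and all $\delta_x(e_x,P_0)$, for $x\in\{x_1,\dots,x_4\}$. Put $C=c_0+14$. For $\mathcal L\ge1$ put $N=11\mathcal L+C+c_0+21$, so that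
$$N-C-c_0-9>11\mathcal L+11.\tag{3}$$
Let $B_K=P_0$ and $B_j=\tau_jB_{j+1}$. So $B_0=fP_0$ and $f_j^{-1}fP_0=B_j$.

The next lemma says that $B_j$ is strongly twisted about the curves of $V_j$, and not twisted about the curves of $V_{j-1}$. The danger is that the later twists accumulate and spoil the twisting about earlier curves; (T4) forbids this.

**Lemma 8.**

(a) For $1\le j\le K$ and $x\in V_{j-1}$: $x\notin B_j$ and $\delta_x(e_x,B_j)\le C$.

(b) For $0\le j<K$, $y\in V_j$ and $x$ a neighbor of $y$: $y\notin B_j$, $\delta_y(e_y,B_j)\ge N-C-6$ and $\delta_y(x,B_j)\ge N-C-c_0-9$.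

*Proof.* Downward induction on $j$. Statement (a) for $j=K$ holds by the choice of $c_0$. Assume (a) for $j+1$, where $0\le j<K$, and let $V_j=\{y,y'\}$.

Then $y\notin B_{j+1}$, and $\tau_j$ fixes $y$, so $y\notin B_j$. Since $T_{y'}$ fixes $y$ and $e_y$, invariance gives $\delta_y(e_y,T_{y'}^NB_{j+1})=\delta_y(e_y,B_{j+1})\le C$. Applying $T_y^N$, which fixes $y$, we get $\delta_y(T_y^Ne_y,B_j)\le C$. By (T2) and (T1),
$$N-3\le\delta_y(e_y,T_y^Ne_y)\le\delta_y(e_y,B_j)+C+3 .$$
Again by (T1), $\delta_y(e_y,B_j)\le c_0+\delta_y(x,B_j)+3$ for a neighbor $x$ of $y$. This is (b) for $j$.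

By (3), $\delta_y(x,B_j)>11$. So $x\notin B_j$ by (T0), and (T4) gives $\delta_x(y,B_j)\le11$. Then $\delta_x(e_x,B_j)\le\delta_x(e_x,y)+\delta_x(y,B_j)+3\le c_0+11+3=C$. If $j\ge1$, the curves of $V_{j-1}$ are neighbors of $y$, so (a) holds for $j$. $\square$

**Proposition 9.** A path $Q_0=P_0,\dots,Q_n=fP_0$ in $\mathcal P(X)$ with $n\le\mathcal L$ yields a $K$-tour of length $n$.

*Proof.* **Step 1. The curves of phase $0$ are visited.** *We claim that each $y\in V_0$ lies in some $Q_t$.* Otherwise $\delta_y(P_0,B_0)\le11n$ by (T5). But by (T1) and Lemma 8(b), $\delta_y(P_0,B_0)\ge\delta_y(e_y,B_0)-c_0-3\ge N-C-c_0-9$, contradicting (3).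

**Step 2. Each visit is followed by visits of the next phase.** *We claim: if $f_ix\in Q_t$ with $x\in V_i$, $i+1<K$, $y\in V_{i+1}$, then $f_{i+1}y\in Q_{t'}$ for some $t'>t$.* Note $f_{i+1}x=f_i\tau_ix=f_ix$. So $f_{i+1}y$ crosses $f_{i+1}x\in Q_t$, and $f_{i+1}y\notin Q_t$. If no $t'$ existed, the path $f_{i+1}^{-1}Q_t,\dots,f_{i+1}^{-1}Q_n=B_{i+1}$ would avoid $y$. Its first vertex contains $x$, which crosses $y$, so $\delta_y(x,B_{i+1})\le11n$ by (T5), contradicting Lemma 8(b) and (3).

**Step 3. Untwisting the path.** Let $t_{i,x}$ be the *last* time with $f_ix\in Q_t$. By Steps 1 and 2 it exists for all $0\le i<K$, $x\in V_i$, and $t_{i,x}<t_{i+1,y}$ for $y\in V_{i+1}$. Hence for each $t$ the set of pairs $(i',x)$ with $t_{i',x}\le t$ consists of all phases $<i$ and a subset $S\subseteq V_i$, for some $i$. Put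
$$\psi_t=f_i\prod_{x\in S}T_x^N,\qquad R_t=\psi_t^{-1}Q_t .$$
This is unambiguous: $S=V_i$ gives $\psi_t=f_{i+1}$.

Now go from $t$ to $t+1$, using the description with $S\ne V_i$ (or $i=K$, when nothing is left to visit). A pair with time $t+1$ must be in phase $i$, since phase $i$ must be completed strictly before phase $i+1$ starts. So the new visits are some $x\in V_i\setminus S$ with $t_{i,x}=t+1$. For each of them $Q_{t+1}\ni f_ix$ gives $\psi_t^{-1}Q_{t+1}\ni\psi_t^{-1}f_ix=x$, because the twists about curves of $S\subset V_i$ fix $x$. So $T_x^N$ fixes the pants decomposition $\psi_t^{-1}Q_{t+1}$, and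
$$R_{t+1}=\psi_{t+1}^{-1}Q_{t+1}=\psi_t^{-1}Q_{t+1},$$
which is adjacent to $R_t=\psi_t^{-1}Q_t$ and contains $x$ for each new visit. No visit occurs at time $0$: such a visit would be in phase $0$, and $P_0$ contains no $x_i$. So every visit is treated in this way, and $(R_t)$ with the times $t_{i,x}$ is a $K$-tour of length $n$. $\square$

## 10. Proof of Theorem 1

By Lemma 3 with $S=\Sigma$, $M=\{c\}$, $Z=X$, the map $\phi$ is a simplicial embedding. Given $K\ge2$, let $\mathcal L=\lceil\frac{13}{3}(K-1)\rceil$, let $N$ be as in Section 9, and let $f$ be formed with these $K$ and $N$. If $d_X(P_0,fP_0)\le\mathcal L$, then a geodesic from $P_0$ to $fP_0$ yields a $K$-tour of the same length by Proposition 9, and Proposition 7 gives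
$$d_X(P_0,fP_0)\ge\tfrac{13}{3}(K-1).$$
If $d_X(P_0,fP_0)>\mathcal L$, this is trivial. By (1), $d_\Sigma(\phi P_0,\phi(fP_0))\le4K+2C_1$, where $C_1=d_\Sigma(\phi P_0,H)$ depends neither on $K$ nor on $N$. So $P=P_0$ and $P'=fP_0$ are as required.

For $K>13+6C_1$ we have $\frac{13}{3}(K-1)>4K+2C_1$, so $d_X(P_0,fP_0)>d_\Sigma(\phi P_0,\phi(fP_0))$. By Lemma 3 the image of $\phi$ is not totally geodesic; indeed no $\mathcal P(\Sigma)$-geodesic between these two vertices lies in it, since it would pull back to a path in $\mathcal P(X)$ that is too short. $\blacksquare$

## 11. Larger surfaces: proof of Theorem 2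

The purpose of this section is to transport the two vertices of Theorem 1 into larger surfaces. The upper bound goes along because moves in a subsurface are moves; the lower bound goes along by capping (Lemma 4).

Let $Y\cong\Sigma_{1,n-2}$ be a component of $\Sigma_2$ cut along a multicurve $A$. Let $K_0$ be $A$ together with pants decompositions of the other components, and let $c\subset Y$ be non-separating. Then $Y$ cut along $c$ is a $\Sigma_{0,n}$, and by Lemma 3 with $S=\Sigma_2$ and $M=\{c\}\cup K_0$, the map
$$\phi'(P)=P\cup\{c\}\cup K_0$$
is a simplicial embedding $\mathcal P(\Sigma_{0,n})\to\mathcal P(\Sigma_2)$, and paths in its image pull back.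

Choose $c$ and write $Y$ as the surface $\Sigma_{1,4}$ of Section 1 with the hole $b_4$ replaced by a disc with $n-5$ holes (nothing changes if $n=6$). Let $K'$ be the boundary of this disc together with a pants decomposition of it, and $K'=\emptyset$ if $n=6$. Consider the vertices $P_0\cup K'$ and $f(P_0)\cup K'$ of $\mathcal P(\Sigma_{0,n})$, with $P_0$, $f$, $K$, $N$ as in Section 10.

*Upper bound.* By Lemma 3 with $S=\Sigma_2$, $M=K'\cup K_0$ and $Z=\Sigma_{1,4}$, the map $Q\mapsto Q\cup K'\cup K_0$ sends paths of $\mathcal P(\Sigma_{1,4})$ to paths of $\mathcal P(\Sigma_2)$ of the same length. It sends $\phi P_0$ and $\phi(fP_0)$ to $\phi'(P_0\cup K')$ and $\phi'(f(P_0)\cup K')$. By (1) these are at distance $\le4K+2C_1$.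

*Lower bound.* Cap all but one of the $n-5$ holes of the disc, one after the other. By Lemma 4 this gives a 1-Lipschitz map $\mathcal P(\Sigma_{0,n})\to\mathcal P(\Sigma_{0,6})$. It sends $P\cup K'$ to $P$, for curves $P$ outside the disc, because the curves of $K'$ become inessential or peripheral, and the remaining hole plays the role of $b_4$. So the distance between $P_0\cup K'$ and $f(P_0)\cup K'$ in $\mathcal P(\Sigma_{0,n})$ is at least $d_X(P_0,fP_0)\ge\frac{13}{3}(K-1)$.

For $K>13+6C_1$ the distance in $\mathcal P(\Sigma_{0,n})$ is larger than the distance of the images in $\mathcal P(\Sigma_2)$, and by Lemma 3 the image of $\phi'$ is not totally geodesic.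

*The case $n=6$.* A surface $\Sigma_{g,r}$ with $g\ge1$ and $\chi\le-4$, i.e. $2g-2+r\ge4$, contains a $\Sigma_{1,4}$ as required. We build it from $\Sigma_{1,4}$, and the gluing curves form the multicurve.

* $g=1$, $r\ge4$: attach a disc with $r-3$ holes to $b_4$ (nothing if $r=4$). The holes are $b_1,b_2,b_3$ and the $r-3$ new ones.
* $g=2$, $r\ge2$: glue $b_1$ to $b_2$, which raises the genus to $2$, and attach a disc with $r-1$ holes to $b_4$ (nothing if $r=2$). The holes are $b_3$ and the $r-1$ new ones.
* $g\ge3$: glue $b_1$ to $b_2$ and attach along $b_3,b_4$ a connected surface of genus $g-3$ with $r+2$ boundary components (for $g=3$, $r=0$: glue $b_3$ to $b_4$). The genus is $2+(g-3)+1=g$, and $r$ holes remain.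

In each case every attached piece has negative Euler characteristic and is not a disc or an annulus, so the gluing curves are essential, non-peripheral and pairwise non-isotopic, and the classification of surfaces identifies the result with $\Sigma_{g,r}$. $\blacksquare$
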